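# Subclosed categories over an affine quiver and the ideals $I_w$ of the preprojective algebra

## 1. A graded module built greedily from a subclosed category

**Conventions.** Let $k$ be an algebraically closed field and $Q$ a finite connected quiver without oriented cycles, with vertices $1,\dots,n$. From Section 6 on we use that $Q$ is not Dynkin, and in Section 11 $Q$ is affine. Modules are right modules. For an arrow $b$ from $s(b)$ to $t(b)$ we write $b=e_{s(b)}be_{t(b)}$, so a right module $M$ is a representation with spaces $Me_i$ and maps $M_b:Me_{s(b)}\to Me_{t(b)}$, $m\mapsto mb$. (With the opposite convention replace $Q$ by $Q^{op}$; nothing changes.) The dimension vector is $(\underline{\dim}\,M)_i=\dim Me_i$. Put $D=\mathrm{Hom}_k(-,k)$ and $P_i=e_ikQ$, and let $S_i$ be the simple module at $i$. A *subcategory* of $\mathrm{mod}\,kQ$ is full, additive, closed under isomorphism and direct summands. It is *subclosed* if it is closed under submodules.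

**The graded algebra $\Lambda$.** Let $\bar Q$ be the double quiver: for each arrow $a$ of $Q$ add an arrow $a^*$ in the opposite direction. Put $(a^*)^*=a$, $\varepsilon(a)=1$, $\varepsilon(a^*)=-1$, and
$$\Lambda=k\bar Q/(\rho),\qquad \rho=\sum_{a\in Q_1}(aa^*-a^*a)=\sum_{b\in\bar Q_1}\varepsilon(b)\,bb^*.$$
Grade by $\deg a=0$, $\deg a^*=1$. Then $k\bar Q$ is the tensor algebra over $kQ$ of the bimodule $V$ spanned by the paths with exactly one starred arrow, and $\rho\in V$. Hence $\Lambda=T_{kQ}(\Lambda_1)$ with $\Lambda_1=V/kQ\rho\, kQ$. So $\Lambda_0=kQ$, $\Lambda_{l+m}=\Lambda_l\Lambda_m$, $\Lambda_{\ge l}=(\Lambda_{\ge 1})^l$, and each $\Lambda_j$ is finite dimensional because $Q$ is acyclic.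

The tensor algebra description gives the working definition of a module: *a graded right $\Lambda$-module is a family of $kQ$-modules $N_j$ ($j\in\mathbb Z$) with arbitrary $kQ$-maps $N_j\otimes_{kQ}\Lambda_1\to N_{j+1}$*, the structure maps. We write $M(a)_j=M_{a+j}$. $\mathrm{Hom}_{gr}$ and $\mathrm{Ext}_{gr}$ refer to maps of degree $0$. A $kQ$-module counts as a graded $\Lambda$-module in degree $0$. For a $kQ$-module $X$ we have $\mathrm{Hom}_{gr}(X\otimes_{kQ}\Lambda,M)=\mathrm{Hom}_{kQ}(X,M_0)$.

For example, let $Q$ be the Kronecker quiver with arrows $a,b:1\to2$. Then $\Lambda$ has four arrows $a,b,a^*,b^*$ and two relations, $aa^*+bb^*=0$ at vertex $1$ and $a^*a+b^*b=0$ at vertex $2$.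

**The largest $\mathcal Z$-quotient.** Let $\mathcal Z$ be subclosed. For $X\in\mathrm{mod}\,kQ$ let $X^{\mathcal Z}$ be $X$ modulo the intersection of the kernels of all maps from $X$ to objects of $\mathcal Z$. Finitely many maps give the same intersection, so $X^{\mathcal Z}$ embeds in an object of $\mathcal Z$. Hence $X^{\mathcal Z}\in\mathcal Z$, and every map from $X$ to an object of $\mathcal Z$ factors uniquely through $X\to X^{\mathcal Z}$. Clearly $(X\oplus Y)^{\mathcal Z}=X^{\mathcal Z}\oplus Y^{\mathcal Z}$. For the Kronecker quiver and $\mathcal Z=\mathrm{add}\{S_1,S_2\}$ we get $P_1^{\mathcal Z}=S_1$.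

**Definition (greedy module).** Put
$$X_0=X^{\mathcal Z},\qquad X_{j+1}=(X_j\otimes_{kQ}\Lambda_1)^{\mathcal Z},\qquad N_{\mathcal Z}(X)=\bigoplus_{j\ge0}X_j,$$
with structure maps the canonical surjections $X_j\otimes\Lambda_1\to X_{j+1}$. This is a graded $\Lambda$-module generated in degree $0$.

In each degree we keep as much of $X_j\otimes\Lambda_1$ as $\mathcal Z$ allows. This makes the module universal: if $Y$ is a graded module with $Y_j\in\mathcal Z$ for all $j\ge0$, then restriction to degree $0$ gives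
$$\mathrm{Hom}_{gr}(N_{\mathcal Z}(X),Y)\cong\mathrm{Hom}_{kQ}(X,Y_0).\tag{1}$$
Indeed, $X\to Y_0$ factors uniquely through $X_0$. Given $f_j:X_j\to Y_j$, the map $X_j\otimes\Lambda_1\to Y_j\otimes\Lambda_1\to Y_{j+1}\in\mathcal Z$ factors uniquely through $X_{j+1}$, and this defines $f_{j+1}$.

Three consequences of the definition will be used.

* If $X'\to X$ is surjective, then by induction each $X_j$ is a quotient of $X_j'$, since $-\otimes\Lambda_1$ is right exact. As $N_{\mathcal Z}$ is additive and every $X$ is a quotient of some $kQ^r$: *if $N_{\mathcal Z}(kQ)$ is finite dimensional, so are all $N_{\mathcal Z}(X)$.*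
* $N_{\mathcal Z}(X)=N_{\mathcal Z}(X^{\mathcal Z})$.
* If $X\in\mathcal Z$, then $N_{\mathcal Z}(X)_0=X$ and there is an exact sequence
$$0\to N_{\mathcal Z}(X_1)(-1)\to N_{\mathcal Z}(X)\to X\to0,\qquad (X_1)_j=X_{j+1}.\tag{2}$$

## 2. The categories $\mathscr C(\Pi/I_w)$, and what the greedy module decides

Let $W$ be the Weyl group of $Q$, with simple reflections $s_1,\dots,s_n$, and let $\Pi$ be the completed preprojective algebra: the completion of $k\bar Q$ with respect to path length, modulo the closure of the ideal generated by $\rho$. It contains $kQ$. For a vertex $i$ let $I_i=\Pi(1-e_i)\Pi$. For $w=s_{i_1}\cdots s_{i_l}$ reduced, put $I_w=I_{i_1}\cdots I_{i_l}$. We take as given that $I_w$ does not depend on the reduced expression and that $\Pi/I_w$ is finite dimensional. For a $\Pi$-module $M$ let $\mathscr C(M)=\mathrm{add}(M_{kQ})\cap\mathrm{mod}\,kQ$.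

Which subcategories of $\mathrm{mod}\,kQ$ have the form $\mathscr C(\Pi/I_w)$? The answer below is for affine $Q$, that is, when the underlying graph is an extended Dynkin diagram. Then the regular indecomposable modules form tubes. For a quasi-simple $X$ let $X[m]$ be the indecomposable regular module of quasi-length $m$ with quasi-socle $X$. Every indecomposable in a tube has this form, and the *ray* starting at $X$ is $\{X[m]:m\ge1\}$.

For example, take the quiver with arrows $1\to2$, $2\to3$, $1\to3$. Let $E$ be the module with dimension vector $(1,0,1)$ on which the arrow $1\to3$ is an isomorphism. It is the only indecomposable with this dimension vector. The Euler form $\langle x,y\rangle=\sum x_iy_i-\sum_a x_{s(a)}y_{t(a)}$ satisfies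
$$\langle E,y\rangle=y_1-y_2=-\langle y,S_2\rangle,\qquad \langle S_2,y\rangle=y_2-y_3=-\langle y,E\rangle .$$
Neither $E$ nor $S_2$ is projective, and for a non-projective indecomposable $M$ the vector $\underline\dim\,\tau M$ is determined by $\langle M,y\rangle=-\langle y,\tau M\rangle$ for all $y$. Hence $\tau E\cong S_2$ and $\tau S_2\cong E$. So $S_2$ is $\tau$-periodic, hence regular, and being simple it is quasi-simple. So $S_2,E$ are the quasi-simples of a tube of rank $2$, and the tube has two rays, $\{S_2[m]\}$ and $\{E[m]\}$.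

**Theorem B.** Let $Q$ be affine. A full subcategory $\mathcal Z$ of $\mathrm{mod}\,kQ$ arises as $\mathscr C(\Pi/I_w)$ for some $w\in W$ if and only if

* $\mathcal Z$ has a finite number of indecomposables,
* $\mathcal Z$ is subclosed, and
* for any tube, there is at least one ray in the tube which does not intersect $\mathcal Z$.

So the statement "$\mathcal Z$ arises if and only if these three conditions hold" is true. (Subcategories are understood as in Section 1.) It is a consequence of the following criterion, where the greedy module enters.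

**Theorem A.** Let $Q$ be connected, acyclic, non-Dynkin. Then $\mathcal Z=\mathscr C(\Pi/I_w)$ for some $w\in W$ if and only if $\mathcal Z$ is subclosed and $N_{\mathcal Z}(kQ)$ is finite dimensional.

## 3. The Kronecker quiver and a rank two tube by hand

We use here a fact proved in Section 5: for every $X\in\mathrm{mod}\,kQ$,
$$X\otimes_{kQ}\Lambda_1\cong\tau^-X.\tag{3}$$
Let $Q$ be the Kronecker quiver with arrows $a,b:1\to2$. Then $P_2=S_2$, $P_1$ has dimension vector $(1,2)$, and $S_1$ is injective. Let $\mathfrak r$ be the span of the paths of length $\ge1$ in $\Lambda$. In $\Lambda$ (Section 4 shows that $\Lambda$ may replace $\Pi$) we have $I_1=\mathfrak r+ke_2$ and $I_2=\mathfrak r+ke_1$, so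
$$I_1I_2=\mathfrak r^2+\mathfrak re_1+e_2\mathfrak r,\qquad I_2I_1=\mathfrak r^2+\mathfrak re_2+e_1\mathfrak r .$$

* **$w=s_i$.** $\Lambda/I_i=S_i$, so $\mathscr C=\mathrm{add}\,S_i$. Greedily, for $\mathcal Z=\mathrm{add}\,S_i$: $kQ^{\mathcal Z}=S_i$. Next, $\tau^-S_1=0$. The module $\tau^-S_2=\tau^-P_2$ is indecomposable and not projective, so it has no map onto the projective $S_2$. So $N_{\mathcal Z}(kQ)=S_i$.
* **$w=s_1s_2$.** $\Lambda/I_1I_2$ has basis $e_1,e_2,a,b$. It is $kQ$ in degree $0$, so $\mathscr C=\mathrm{add}\{P_1,P_2\}$. Greedily: $X_0=kQ$, and $X_1=(\tau^-kQ)^{\mathcal Z}=0$, because a nonzero map from a module without projective summands to a projective has projective image and would split off a projective summand.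
* **$w=s_2s_1$.** $\Lambda/I_2I_1$ has basis $e_1,e_2,a^*,b^*$. As $kQ$-modules its degree $0$ part is $S_1\oplus S_2$ and its degree $1$ part is $S_1^2$, so $\mathscr C=\mathrm{add}\{S_1,S_2\}$. Greedily, for $\mathcal Z=\mathrm{add}\{S_1,S_2\}$: $X_0=S_1\oplus S_2$. The module $\tau^-S_2$ has dimension vector $(2,3)$ and no map onto $S_2$, so its largest quotient in $\mathcal Z$ is $S_1^2$. Together with $\tau^-S_1=0$ this gives $X_1=S_1^2$ and $X_2=0$.

**A first guess that fails.** Given a subclosed $\mathcal Z$, one might let $\Lambda$ act on objects of $\mathcal Z$ through $\Lambda\to\Lambda_0=kQ$ and take for the ideal the annihilator of all of them. For $\mathcal Z=\mathrm{add}\{S_1,S_2\}$ this ideal is $\mathfrak r$. The category $\mathscr C(\Lambda/\mathfrak r)$ is the right one, but $\mathfrak r$ is not an $I_w$. Indeed $\dim\Lambda/\mathfrak r=2$, while $\Lambda/I_w$ has dimension $0$ for $w=1$, dimension $1$ for $w=s_i$, and dimension $\ge4$ for all longer $w$, since then $I_w\subseteq I_1I_2$ or $I_w\subseteq I_2I_1$.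 What is missing is the part $S_1^2$ in degree $1$. The greedy module adds everything in higher degrees that $\mathcal Z$ permits.

**The third condition cannot be dropped.** Let $R$ be a quasi-simple regular module of dimension vector $(1,1)$ and $\mathcal Z=\mathrm{add}\{R,S_2\}$. On $R^c\oplus S_2^d$ the two arrows act as fixed scalar multiples, not both zero, of one injective map. So every submodule is again of the form $R^{c'}\oplus S_2^{d'}$, and $\mathcal Z$ is subclosed with two indecomposables. It meets the only ray of the tube of $R$. Here $\tau^-R\cong R$, so $N_{\mathcal Z}(R)$ has a copy of $R$ in every degree. It is infinite dimensional, so $N_{\mathcal Z}(kQ)$ is too, and $\mathcal Z$ is not of the form $\mathscr C(\Pi/I_w)$ by Theorem A.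

In the rank two tube of Section 2, $\mathcal Z=\mathrm{add}\{S_2,E,S_3\}$ behaves in the same way. On an object the arrows $1\to2$ and $2\to3$ are zero and $1\to3$ is injective, so submodules stay in $\mathcal Z$. Both rays meet $\mathcal Z$, and $N_{\mathcal Z}(S_2)$ is $S_2,E,S_2,E,\dots$ in degrees $0,1,2,3,\dots$. In $\mathrm{add}\{S_2\}$ the ray of $E$ is missed: $\tau^-S_2=E$ has no map onto $S_2$, and $N_{\mathcal Z}(S_2)=S_2$. Section 11 shows that rotation around a whole tube is the only way in which a finite subclosed $\mathcal Z$ can have an infinite greedy module.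

## 4. Removing the completion: from $\Pi$ to $\Lambda$

The aim is to replace $\Pi/I_w$ by a quotient of the graded algebra $\Lambda$.

**Step 1: $\Pi=\prod_j\Lambda_j$.** Let $L$ be the maximal length of a path in $Q$. A path in $\bar Q$ with $s$ starred arrows has length between $s$ and $s+(s+1)L$. So path length and degree define the same topology on $k\bar Q$, and the completed path algebra is $\prod_j(k\bar Q)_j$. The closure of the ideal generated by $\rho$ is $\prod_j(\rho)_j$: this product is closed, it contains that ideal since homogeneous components of $\sum x\rho y$ lie in $(\rho)$, and $\bigoplus_j(\rho)_j$ is dense in it. Hence $\Pi=\prod_j\Lambda_j$.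

**Step 2: the ideals for one vertex.** Let $\mathfrak r\subseteq\Lambda$ be the span of the paths of length $\ge1$ and $J_i=\Lambda(1-e_i)\Lambda$. As $\bar Q$ has no loops, every arrow has an endpoint different from $i$, so
$$J_i=\mathfrak r+\sum_{j\ne i}ke_j\supseteq\Lambda_{\ge1}.$$
For $l\ge1$, $m\ge0$ we have $\Pi_{\ge l+m}=\Lambda_l\Pi_{\ge m}$. To see this, let $b_1,\dots,b_r$ be a basis of $\Lambda_l$ and $x=(x_j)_{j\ge l+m}$. Since $\Lambda_{l+j}=\Lambda_l\Lambda_j$ we can write $x_{l+j}=\sum_sb_sy_{s,j}$ with $y_{s,j}\in\Lambda_j$, $j\ge m$, and then $x=\sum_sb_sy_s$. Consequently $\Pi(1-e_i)\Pi=J_i+\Pi_{\ge1}$: the right side is an ideal containing $1-e_i$, and $J_i$ and $\Pi_{\ge1}=\Lambda_1\Pi\subseteq J_i\Pi$ lie in the left side.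

**Step 3: products.** We claim
$$I_{i_1}\cdots I_{i_l}=J_{i_1}\cdots J_{i_l}+\Pi_{\ge l}.$$
The case $l=1$ is Step 2. Suppose it holds for $l$, and put $J=J_{i_1}\cdots J_{i_l}\supseteq(\Lambda_{\ge1})^l=\Lambda_{\ge l}$. Then $J+\Pi_{\ge l}=J+\Pi_{\ge l+1}$ and $J_i+\Pi_{\ge1}=J_i+\Pi_{\ge l+1}$, so
$$(J+\Pi_{\ge l})(J_i+\Pi_{\ge1})\subseteq JJ_i+\Pi_{\ge l+1}.$$
Conversely $JJ_i$ lies in the product, and so does $\Pi_{\ge l+1}=\Lambda_l\Pi_{\ge1}\subseteq J\cdot I_i$.

**Step 4: conclusion.** For a reduced expression of $w$, $I_w\cap\Lambda=J_{i_1}\cdots J_{i_l}+\Lambda_{\ge l}=J_{i_1}\cdots J_{i_l}$ depends only on $w$, and since $\Pi=\Lambda+\Pi_{\ge l}$ we get $\Pi/I_w=\Lambda/J_{i_1}\cdots J_{i_l}$. *From now on $I_i$ and $I_w$ denote these ideals of $\Lambda$*, with $I_1=\Lambda$ for the unit $1\in W$. We have $I_i^2=I_i$. If $\ell(ws_i)>\ell(w)$ then $I_wI_i=I_{ws_i}$. Otherwise $w$ has a reduced expression ending in $s_i$ and $I_wI_i=I_w$. So *the products of the $I_i$ are exactly the ideals $I_w$*. With $A=\Lambda/I_w$,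 which is graded, $\mathscr C(\Pi/I_w)=\mathrm{add}\bigoplus_jA_j$.

## 5. A self-dual complex computing $\mathrm{Ext}^1_\Lambda$

The aim is a duality for $\mathrm{Ext}^1_\Lambda$ that keeps track of degrees. The shift by one in its graded form drives the whole proof.

**Step 1: the complex.** For finite-dimensional $\Lambda$-modules $N,Y$ consider
$$\bigoplus_i\mathrm{Hom}_k(Ne_i,Ye_i)\xrightarrow{\partial_0}\bigoplus_{b\in\bar Q_1}\mathrm{Hom}_k(Ne_{s(b)},Ye_{t(b)})\xrightarrow{\partial_1}\bigoplus_i\mathrm{Hom}_k(Ne_i,Ye_i),$$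
$$\partial_0(\varphi)_b=Y_b\varphi_{s(b)}-\varphi_{t(b)}N_b,\qquad \partial_1(z)_i=\sum_{s(b)=i}\varepsilon(b)\,(Y_{b^*}z_b+z_{b^*}N_b).$$
The relation $\rho=0$ on a module $M$ says $\sum_{s(b)=i}\varepsilon(b)M_{b^*}M_b=0$ for all $i$; with it one sees $\partial_1\partial_0=0$. An extension of $N$ by $Y$ has the form $Y\oplus N$ with $b$ acting by $\begin{pmatrix}Y_b&z_b\\0&N_b\end{pmatrix}$. The relation says $\partial_1z=0$, and equivalence of extensions is equality modulo $\mathrm{im}\,\partial_0$. So $H^0=\mathrm{Hom}_\Lambda(N,Y)$ and $H^1=\mathrm{Ext}^1_\Lambda(N,Y)$.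

**Step 2: duality.** Pair the complexes of $(N,Y)$ and $(Y,N)$ by the nondegenerate pairings
$$\langle\varphi,\psi\rangle=\sum_i\mathrm{tr}(\varphi_i\psi_i),\qquad \langle z,\zeta\rangle=\sum_b\varepsilon(b)\,\mathrm{tr}(z_b\zeta_{b^*}).$$
Then
$$\langle\partial_0\varphi,\zeta\rangle=\sum_b\varepsilon(b)\,\mathrm{tr}(\varphi_{s(b)}\zeta_{b^*}Y_b)-\sum_b\varepsilon(b)\,\mathrm{tr}(\varphi_{t(b)}N_b\zeta_{b^*}).$$
Reindex $b\mapsto b^*$ in the second sum and use $\varepsilon(b^*)=-\varepsilon(b)$:
$$\langle\partial_0\varphi,\zeta\rangle=\sum_i\mathrm{tr}\Big(\varphi_i\sum_{s(b)=i}\varepsilon(b)(\zeta_{b^*}Y_b+N_{b^*}\zeta_b)\Big)=\langle\varphi,\partial_1\zeta\rangle .$$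
The same reindexing gives $\langle\zeta,z\rangle=-\langle z,\zeta\rangle$. So exchanging the roles of $N$ and $Y$ yields $\langle z,\partial_0\psi\rangle=-\langle\partial_1z,\psi\rangle$. Thus the complex of $(Y,N)$ is dual to that of $(N,Y)$ up to signs. Hence $H^2\cong D\mathrm{Hom}_\Lambda(Y,N)$, and
$$\mathrm{Ext}^1_\Lambda(N,Y)\cong D\mathrm{Ext}^1_\Lambda(Y,N),\qquad \dim\mathrm{Ext}^1_\Lambda(N,Y)=\dim\mathrm{Hom}_\Lambda(N,Y)+\dim\mathrm{Hom}_\Lambda(Y,N)-(\underline\dim\,N,\underline\dim\,Y),\tag{4}$$
where $(\beta,\gamma)=2\sum_i\beta_i\gamma_i-\sum_{b\in\bar Q_1}\beta_{s(b)}\gamma_{t(b)}$, a symmetric form. This is Crawley-Boevey's formula.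

**Step 3: the graded form.** For graded $N,Y$ the complex splits into graded parts. $\mathrm{Ext}^1_{gr}(N,Y)$ is computed by $\varphi$ of degree $0$, $z_b$ of degree $\deg b$, and the last term in degree $1=\deg\rho$. The pairing matches $z_b$ of degree $\deg b$ with $\zeta_{b^*}$ of degree $-\deg b=\deg b^*-1$, and degrees $0,1$ in the outer terms with $0=1-1$ and $-1=0-1$. This is the part of the complex of $(Y,N)$ that computes $\mathrm{Ext}^1_{gr}(Y,N(-1))$. Hence
$$\mathrm{Ext}^1_{gr}(N,Y)\cong D\mathrm{Ext}^1_{gr}(Y,N(-1)),\qquad \mathrm{Ext}^1_\Lambda(N,Y)=\bigoplus_a\mathrm{Ext}^1_{gr}(N,Y(a)).\tag{5}$$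

**Step 4: extensions by positive degrees.** Let $X$ be a $kQ$-module and $T$ a finite-dimensional graded module in degrees $\ge1$. An extension $0\to T\to E\to X\to0$ has $E_0=X$ and $E_{\ge1}=T$, so it is determined by its structure map $X\otimes\Lambda_1\to T_1$. Every map occurs, and equivalent extensions have the same structure map. In the complex, $\varphi=0$ and only the $z_{a^*}$ can be nonzero; the structure map sends $x\otimes a^*$ to $z_{a^*}(x)$, so the correspondence is linear:
$$\mathrm{Ext}^1_{gr}(X,T)\cong\mathrm{Hom}_{kQ}(X\otimes_{kQ}\Lambda_1,T_1).\tag{6}$$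
Now let $0\to K\to N\to X\to0$ be exact with $N$ graded, $N_0=X$, $K=N_{\ge1}$. The connecting map $\mathrm{Hom}_{gr}(K,T)\to\mathrm{Ext}^1_{gr}(X,T)$ is, up to sign, pushout along $u:K\to T$. The map from $N$ to the pushout is the identity in degree $0$ and $u_1$ in degree $1$, so the pushout has structure map $X\otimes\Lambda_1\to K_1\xrightarrow{u_1}T_1$, the first arrow being the structure map of $N$.

**Step 5: proof of (3).** For $Y\in\mathrm{mod}\,kQ$ use (6) with $T=Y(-1)$, then (5), then the Auslander–Reiten formula for the hereditary algebra $kQ$: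
$$\dim\mathrm{Hom}(X\otimes\Lambda_1,Y)=\dim\mathrm{Ext}^1_{gr}(X,Y(-1))=\dim\mathrm{Ext}^1_{gr}(Y,X)=\dim\mathrm{Ext}^1_{kQ}(Y,X)=\dim\mathrm{Hom}(\tau^-X,Y).$$
It remains to recall (Auslander; Bongartz) that a finite-dimensional module $M$ is determined up to isomorphism by the numbers $[M,Y]=\dim\mathrm{Hom}(M,Y)$. Suppose $[M,Y]=[N,Y]$ for all $Y$. A basis of $\mathrm{Hom}(N,M)$ gives a map $N^r\to M$; let $K$ be its kernel. Every map $N\to M$ factors through it, so $[N,M]=[N,N^r]-[N,K]$. By hypothesis $[M,M]=[M,N^r]-[M,K]$, so $\mathrm{Hom}(M,N^r)\to\mathrm{Hom}(M,M)$ is surjective and $M$ is a direct summand of $N^r$. If $M\neq0$, then $M$ and $N$ share an indecomposable summand. Cancel it and repeat. If $M=0$, then $[N,N]=0$ and $N=0$. This proves (3).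

In particular $e_i\Lambda_j=P_i\otimes\Lambda_1^{\otimes j}\cong\tau^{-j}P_i$.

## 6. Resolutions of the simple $\Lambda$-modules

From now on $Q$ is not Dynkin. Recall that then no preprojective indecomposable $\tau^{-m}P_i$ is zero or injective. The aim is to know $\mathrm{Tor}_2$, $\mathrm{Ext}^1$ and $\mathrm{Ext}^2$ with simple modules, which is what multiplication by $I_i$ requires.

**Right resolution.** The sequence of right modules
$$0\to e_i\Lambda(-1)\xrightarrow{d_2}\bigoplus_{s(b)=i}e_{t(b)}\Lambda(-\deg b)\xrightarrow{d_1}e_i\Lambda\to S_i\to0,\quad d_1(y)=\sum by_b,\ \ d_2(x)=(\varepsilon(b)b^*x)_b\tag{7}$$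
is exact. It is a complex since $\sum_{s(b)=i}\varepsilon(b)bb^*=e_i\rho$. Exactness at $e_i\Lambda$ and $S_i$ is clear.

*Middle term.* Let $d_1(y)=0$ and lift $y_b$ to $\tilde y_b\in e_{t(b)}k\bar Q$. Then $\sum b\tilde y_b\in e_i(\rho)=e_i\rho\,k\bar Q+\sum_{s(b)=i}b(\rho)$, say $\sum b\tilde y_b=e_i\rho z+\sum br_b$ with $z\in e_ik\bar Q$ and $r_b\in e_{t(b)}(\rho)$. Comparing what follows the first arrow $b$ gives $\tilde y_b=\varepsilon(b)b^*z+r_b\equiv\varepsilon(b)b^*z$. So $y\in\mathrm{im}\,d_2$.

*Injectivity of $d_2$.* In degree $0$ the source is $0$. In degree $m\ge1$ the three terms are, by (3),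
$$\tau^{-(m-1)}P_i,\qquad \bigoplus_{t(a)=i}\tau^{-(m-1)}P_{s(a)}\oplus\bigoplus_{s(a)=i}\tau^{-m}P_{t(a)},\qquad \tau^{-m}P_i,$$
with $a$ running over $Q_1$ and the first summands coming from $b=a^*$. These are the terms of the Auslander–Reiten sequence starting in $\tau^{-(m-1)}P_i$, which exists because this module is not injective. So the alternating sum of dimensions is $0$. As the complex is exact at the other places, $\ker d_2=0$.

**Left resolution.** The anti-automorphism $b\mapsto b^*$ fixes the $e_i$ and $\rho$, and turns (7) into the exact sequence of left modules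
$$0\to\Lambda e_i\to\bigoplus_{s(b)=i}\Lambda e_{t(b)}\to\Lambda e_i\to S_i\to0,\qquad x\mapsto(\varepsilon(b)xb)_b,\quad y\mapsto\sum y_bb^*.\tag{8}$$

**Consequences.** Let $M$ be a right module. Tensoring (8) with $M$, and recalling $I_i=\mathfrak r+\sum_{j\ne i}ke_j$,
$$\mathrm{Tor}_2^\Lambda(M,S_i)=\{m\in Me_i: mb=0\ \text{for all }b\}=\{m\in M:mI_i=0\}.\tag{9}$$
Applying $\mathrm{Hom}_\Lambda(-,\Lambda)$ to (7) gives $x\mapsto(xb)_b$ and $(y_b)\mapsto\sum\varepsilon(b)y_bb^*$. After multiplying the middle components by $\varepsilon(b)$ this is (8), so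
$$\mathrm{Hom}_\Lambda(S_i,\Lambda)=0=\mathrm{Ext}^1_\Lambda(S_i,\Lambda).\tag{10}$$
Since $\Lambda/I_i\cong S_i$, (10) shows that every right homomorphism $I_i\to\Lambda$ is left multiplication by an element of $\Lambda$. Finally, $\mathrm{Hom}_\Lambda(-,M)$ of (7) gives
$$\mathrm{Ext}^2_\Lambda(S_i,M)=Me_i\Big/\sum_{t(c)=i}Mc=Me_i/M\mathfrak re_i.\tag{11}$$

## 7. Ideals with $\mathrm{Hom}_\Lambda(I,\Lambda/I)=0$

The aim is an intrinsic description of the ideals $I_w$, so that an ideal found by other means can be recognized as an $I_w$.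

In this section *ideal* means a homogeneous two-sided ideal of $\Lambda$ containing some $\Lambda_{\ge d}$.

**Definition.** An ideal $I$ has **(P)** if $\mathrm{Hom}_\Lambda(I,\Lambda/I)=0$ (right modules). Put $(I:I_i)=\{x\in\Lambda:xI_i\subseteq I\}$, again an ideal, containing $I$.

For instance, $I_2I_1$ for the Kronecker quiver has (P), by Proposition 7.3 below. The ideal $\mathfrak r$ there does not: $\mathfrak r/\mathfrak r^2\ne0$ is semisimple and so maps nontrivially to $\Lambda/\mathfrak r=S_1\oplus S_2$.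

A right module killed by $I_i$ is a module over $\Lambda/I_i=k$, that is, a direct sum of copies of $S_i$. Now $(I:I_i)/I=\{a\in\Lambda/I:aI_i=0\}$ is nonzero exactly when $S_i$ embeds in $(\Lambda/I)_\Lambda$. Long paths have high degree and act as zero on $\Lambda/I$. So if $I\ne\Lambda$, some $S_i$ embeds in $\Lambda/I$.

**Lemma 7.1.** Let $I$ have (P) and suppose $I':=(I:I_i)\ne I$. Then $I=I'I_i$, $(I':I_i)=I'$, and $I'$ has (P).

*Proof.* We have $I'I_i\subseteq I$, and $I/I'I_i\subseteq I'/I'I_i$ is a sum of copies of $S_i$. If it were nonzero, then $\mathrm{Hom}(I,S_i)\ne0$. As $S_i$ embeds in $\Lambda/I$, this contradicts (P). So $I=I'I_i\subseteq I_i$.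

If $xI_i\subseteq I'$, then $xI_i=xI_i^2\subseteq I'I_i=I$, so $x\in I'$. Hence $(I':I_i)=I'$.

To see that $I'$ has (P) we transport homomorphisms from $I'$ to $I$. By (9),
$$\ker(I'\otimes_\Lambda I_i\to I_i)=\mathrm{Tor}_1(\Lambda/I',I_i)=\mathrm{Tor}_2(\Lambda/I',S_i)=(I':I_i)/I'=0,$$
so $I'\otimes_\Lambda I_i\cong I'I_i=I$. Let $f:I'\to\Lambda/I'$ be a homomorphism. Define $I'\otimes I_i\to I_i/I'I_i=I_i/I$ by $y\otimes x\mapsto ux$ mod $I'I_i$, where $u\in\Lambda$ is any lift of $f(y)$. Another lift changes $ux$ by an element of $I'I_i$, and $u\lambda$ is a lift of $f(y\lambda)$, so the map is well defined, balanced and a right homomorphism. It is a homomorphism $I\to I_i/I\subseteq\Lambda/I$, hence zero by (P). So $uI_i\subseteq I$, that is $u\in I'$ and $f(y)=0$. $\square$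

**Lemma 7.2.** If $I'$ has (P), so does $I:=I'I_i$.

*Proof.* ($I$ contains some $\Lambda_{\ge d+1}$, as $I'\supseteq\Lambda_{\ge d}$ and $I_i\supseteq\Lambda_{\ge1}$.) If $(I':I_i)\ne I'$, Lemma 7.1 applied to $I'$ gives $I'=(I':I_i)I_i$, so $I'I_i=I'$ and there is nothing to prove. So let $(I':I_i)=I'$ and let $f:I\to\Lambda/I$. Since $II_i=I$, we have $f(I)=f(I)I_i\subseteq B:=I_i/I$. For $y\in I'$ let $h_y:I_i\to B$, $x\mapsto f(yx)$, a right homomorphism.

*Claim:* every homomorphism $h:I_i\to B$ is $x\mapsto ux$ mod $I$ for some $u\in\Lambda$, unique modulo $I'$. By (11), $\mathrm{Ext}^1(I_i,I)=\mathrm{Ext}^2(S_i,I)=Ie_i/I\mathfrak re_i$. This vanishes because $Ie_i=II_ie_i=I\mathfrak re_i$. So $h$ lifts to a map $I_i\to I_i\subseteq\Lambda$, which by (10) is left multiplication by some $u$. If two elements give the same $h$, their difference $u$ satisfies $uI_i\subseteq I\subseteq I'$, so $u\in(I':I_i)=I'$.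

Hence $h_y(x)=u_yx$ mod $I$. Since $h_{y\lambda}(x)=h_y(\lambda x)$, the map $y\mapsto u_y$ is a right homomorphism $I'\to\Lambda/I'$, hence zero. So $u_y\in I'$, and $f(yx)=u_yx$ mod $I$ is zero because $u_yx\in I'I_i=I$. As $I=I'I_i$, $f=0$. $\square$

**Proposition 7.3.** The ideals with (P) are exactly the $I_w$, $w\in W$.

*Proof.* $\Lambda$ has (P), so by Lemma 7.2 all $I_w$ do. Conversely let $I\neq\Lambda$ have (P). Some $S_i$ embeds in $\Lambda/I$, so $(I:I_i)\ne I$. Lemma 7.1 writes $I=I'I_i$ with $I'$ having (P) and $\dim\Lambda/I'<\dim\Lambda/I$. By induction $I$ is a product of ideals $I_i$, hence an $I_w$ by Section 4. $\square$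

The next lemma is a numerical statement. It will force a certain module to vanish in Section 8. For $\beta\in\mathbb Z^n$ put $s_i\beta=\beta-(\beta,\alpha_i)\alpha_i$, with $\alpha_i$ the $i$-th unit vector. Since $(\alpha_i,\alpha_i)=2$, $s_i^2=1$. Write $e_j\Lambda/I$ for $e_j(\Lambda/I)$.

**Lemma 7.4.** For $I$ with (P) there is a unique $g=g(I)\in GL_n(\mathbb Z)$ with $(\beta,\underline\dim\,e_j\Lambda/I)=\beta_j-(g\beta)_j$ for all $\beta\in\mathbb Z^n$ and all $j$. If $I'$ has (P), $(I':I_i)=I'$ and $I=I'I_i$, then $g(I)=g(I')s_i$ and $\dim e_j(I'/I)=(g(I')\alpha_i)_j$.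

*Proof.* The formula defines a unique linear map $g$; the point is that it is invertible. We have $g(\Lambda)=1$. By Lemma 7.1 and induction on $\dim\Lambda/I$ it suffices to prove the second statement assuming that $g(I')$ exists. Put $d'_j=\underline\dim\,e_j\Lambda/I'$, $c_j=\dim e_j(I'/I)$ and $t_k=\dim\mathrm{Tor}_k(e_j\Lambda/I',S_i)$. By (9) and $(I':I_i)=I'$, $t_2=0$. Since $I'/I=I'\otimes_\Lambda\Lambda/I_i$, the exact sequence
$$0\to\mathrm{Tor}_1(e_j\Lambda/I',S_i)\to e_jI'\otimes S_i\to e_j\Lambda\otimes S_i\to e_j\Lambda/I'\otimes S_i\to0$$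
gives $c_j=\delta_{ij}-(t_0-t_1+t_2)$. Computing the Euler characteristic from (8), $t_0-t_1+t_2=2(d_j')_i-\sum_{s(b)=i}(d'_j)_{t(b)}=(d_j',\alpha_i)$. So $c_j=\delta_{ij}-(d_j',\alpha_i)=(g(I')\alpha_i)_j$. As $e_j(I'/I)$ is a sum of copies of $S_i$, $\underline\dim\,e_j\Lambda/I=d'_j+c_j\alpha_i$, and
$$(\beta,d_j'+c_j\alpha_i)=(\beta-(\beta,\alpha_i)\alpha_i,\,d'_j)+\delta_{ij}(\beta,\alpha_i)=(s_i\beta)_j-(g(I')s_i\beta)_j+\delta_{ij}(\beta,\alpha_i)=\beta_j-(g(I')s_i\beta)_j.\ \square$$

As a check, take the Kronecker quiver with $I'=I_2$, $i=1$. Then $g(I_2)=s_2$ and $s_2\alpha_1=\alpha_1+2\alpha_2$, so $\dim e_1(I_2/I_2I_1)=1$ and $\dim e_2(I_2/I_2I_1)=2$. This agrees with the basis $e_1,e_2,a^*,b^*$ of $\Lambda/I_2I_1$ in Section 3.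

## 8. The category $\mathcal F_I$ and its embeddings into sums of $\Lambda/I$

The aim is to know which $\Lambda$-modules embed in sums of copies of $A=\Lambda/I$.

Let $I$ have (P), $A=\Lambda/I$, and let $\mathcal F=\mathcal F_I$ be the category of finite-dimensional $\Lambda$-modules $M$ with $\mathrm{Hom}_\Lambda(I,M)=0$. It is closed under submodules, extensions, finite sums and, for graded modules, shifts, and $A\in\mathcal F$ by (P). In the exact sequence $\mathrm{Hom}(\Lambda,M)\to\mathrm{Hom}(I,M)\to\mathrm{Ext}^1(A,M)\to0$ the first map sends $m$ to $(x\mapsto mx)$. Hence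
$$M\in\mathcal F\iff MI=0\ \text{ and }\ \mathrm{Ext}^1_\Lambda(A,M)=0.\tag{12}$$
By (4), $\mathrm{Ext}^1_\Lambda(M,A)=0$ for all $M\in\mathcal F$. In particular $\mathrm{Ext}^1_\Lambda(A,A)=0$.

**Lemma 8.1.** Each $M\in\mathcal F$ embeds in some $A^r$. If $M$ is graded, it embeds by a graded map into a finite sum of shifts of $A$; in particular the maps in all $\mathrm{Hom}_{gr}(M,A(a))$ separate the points of $M$.

*Proof.* Let $R$ be the intersection of the kernels of all maps $M\to A$ and $\bar M=M/R$. Then $\bar M$ embeds in some $A^r$, so $\bar M\in\mathcal F$ and $\mathrm{Ext}^1(\bar M,A)=0$. In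
$$0\to\mathrm{Hom}(\bar M,A)\to\mathrm{Hom}(M,A)\to\mathrm{Hom}(R,A)\to\mathrm{Ext}^1(\bar M,A)=0$$
the first map is bijective by the choice of $R$. So $\mathrm{Hom}(R,A)=0$. Also $R\in\mathcal F$, so $\mathrm{Ext}^1(R,A)=0$, $RI=0$, and therefore $\mathrm{Hom}(e_jA,R)=Re_j$. Now (4) for the pair $(R,e_jA)$ and Lemma 7.4 give, for all $j$,
$$(\underline\dim\,R)_j=(\underline\dim\,R,\underline\dim\,e_jA)=(\underline\dim\,R)_j-(g\,\underline\dim\,R)_j .$$
So $g\,\underline\dim\,R=0$, and $R=0$ because $g$ is invertible. In the graded case $\mathrm{Hom}_\Lambda(M,A)=\bigoplus_a\mathrm{Hom}_{gr}(M,A(a))$, a finite-dimensional space. An element killed by all homogeneous maps is killed by all maps, hence is $0$. $\square$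

## 9. $\mathscr C(\Pi/I_w)$ is subclosed and has finite greedy modules

This section proves "only if" in Theorem A. Let $I=I_w$. It has (P). Let $A=\Lambda/I$, $\mathcal Z=\mathscr C(\Pi/I_w)=\mathrm{add}\bigoplus_jA_j$ and $\mathcal F=\mathcal F_I$.

**Step 1: a universal module inside $\mathcal F$.** We need a candidate for $N_{\mathcal Z}(X)$ that is finite dimensional by construction. Let $X$ be a $kQ$-module that embeds in $U_0$ for some graded $U\in\mathcal F$. All $M\in\mathcal F$ satisfy $MI=0$, so they are killed by one fixed $\Lambda_{\ge d}$. Hence all graded quotients of $X\otimes_{kQ}\Lambda$ lying in $\mathcal F$ are quotients of the finite-dimensional module $X\otimes_{kQ}(\Lambda/\Lambda_{\ge d})$. If two quotients with kernels $K_1,K_2$ lie in $\mathcal F$, so does the quotient by $K_1\cap K_2$, which embeds in their sum. So there is a largest one, $N'(X)$. It is generated in degree $0$. The image of $X\otimes\Lambda\to U$ is such a quotient with degree $0$ part $X$, so $N'(X)_0=X$.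

For graded $M\in\mathcal F$ a map $X\to M_0$ extends uniquely to $X\otimes\Lambda\to M$, with image in $\mathcal F$. So $\mathrm{Hom}_{gr}(N'(X),M)\cong\mathrm{Hom}_{kQ}(X,M_0)$. Moreover,
$$\mathrm{Ext}^1_{gr}(N'(X),M)\to\mathrm{Ext}^1_{kQ}(X,M_0)\ \text{ is injective for graded }M\in\mathcal F.\tag{13}$$
Indeed, suppose $0\to M\to G\to N'(X)\to0$ splits in degree $0$. Then $G\in\mathcal F$, so a splitting $X\to G_0$ extends to $N'(X)\to G$. The composite $N'(X)\to G\to N'(X)$ is the identity in degree $0$, hence the identity.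

**Step 2: $\mathcal Z$ is subclosed.** A submodule $X$ of an object of $\mathcal Z$ must be shown to be a direct summand of a sum of modules $A_j$. It embeds in $E'_0$ with $E'=\bigoplus_jA(j)^r\in\mathcal F$ for some $r$. So $N'=N'(X)$ is defined. Let
$$\iota:N'\to E=\bigoplus_aA(a)\otimes_kD\mathrm{Hom}_{gr}(N',A(a))$$
be the universal map (a finite sum). It is injective by Lemma 8.1. Let $C=E/N'$.

First, $C\in\mathcal F$. Every graded map $N'\to A(a)$ factors through $\iota$, so $\mathrm{Hom}(E,A)\to\mathrm{Hom}(N',A)$ is surjective. As $\mathrm{Ext}^1_\Lambda(E,A)=0$, the long exact sequence gives $\mathrm{Ext}^1_\Lambda(C,A)=0$. By (4), $\mathrm{Ext}^1_\Lambda(A,C)=0$; also $CI=0$; so $C\in\mathcal F$ by (12).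

Next, truncate: $0\to N'\to E_{\ge0}\to C_{\ge0}\to0$ is exact and $C_{\ge0}\in\mathcal F$ as a submodule of $C$. By (5), $\mathrm{Ext}^1_{gr}(C_{\ge0},N')\cong D\mathrm{Ext}^1_{gr}(N',C_{\ge0}(-1))$. By (13), $\mathrm{Ext}^1_{gr}(N',C_{\ge0}(-1))$ embeds in $\mathrm{Ext}^1_{kQ}(X,(C_{\ge0})_{-1})=0$. So the sequence splits, and $X=N'_0$ is a direct summand of $E_0$, a sum of modules $A_j$. Thus $X\in\mathcal Z$.

Consequently, by Lemma 8.1, $M_j\in\mathcal Z$ for all graded $M\in\mathcal F$ and all $j$.

**Step 3: $N_{\mathcal Z}(X)\cong N'(X)$ for $X\in\mathcal Z$.** This gives finiteness. Such an $X$ embeds in some $E_0'$ as above, so $N'(X)$ is defined. Let $M\in\mathcal F$ be graded in degrees $\ge1$. Then $\mathrm{Hom}_{gr}(N'(X),M)=0$, and $\mathrm{Ext}^1_{gr}(N'(X),M)=0$ by (13). So the sequence $0\to N'(X)_{\ge1}\to N'(X)\to X\to0$ and Step 4 of Section 5 give, up to sign,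
$$\mathrm{Hom}_{gr}(N'(X)_{\ge1},M)\cong\mathrm{Ext}^1_{gr}(X,M)\cong\mathrm{Hom}_{kQ}(X\otimes\Lambda_1,M_1),\quad u\mapsto u_1\pi,\tag{14}$$
where $\pi:X\otimes\Lambda_1\to N'(X)_1$ is the structure map, surjective because $N'(X)$ is generated in degree $0$.

Let $q:X\otimes\Lambda_1\to X_1=(X\otimes\Lambda_1)^{\mathcal Z}$ be canonical. As $N'(X)_1\in\mathcal Z$, $\pi=vq$ for some $v:X_1\to N'(X)_1$, which is surjective. Apply (14) to $M=N'(X_1)(-1)$, for which $M_1=X_1$, and to the map $q$. We get $u:N'(X)_{\ge1}\to N'(X_1)(-1)$ with $u_1\pi=q$. Then $u_1vq=q$, so $u_1v=1$, and $v$ is an isomorphism. Identify $N'(X)_1=X_1$ by $v$.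

Now $u$ is the identity in degree $1$, hence surjective, since $N'(X_1)(-1)$ is generated in degree $1$. Conversely $N'(X)_{\ge1}\in\mathcal F$ is generated by $X_1$ in degree $1$, hence is a quotient of $N'(X_1)(-1)$. Comparing dimensions, $u$ is an isomorphism $N'(X)_{\ge1}\cong N'(X_1)(-1)$. Iterating with $X_1$, $X_2$, and so on, $N'(X)_j=X_j$ for all $j$ with the canonical structure maps. So $N_{\mathcal Z}(X)\cong N'(X)$ is finite dimensional.

In particular $N_{\mathcal Z}(kQ)=N_{\mathcal Z}(kQ^{\mathcal Z})$ is finite dimensional. This proves "only if" in Theorem A.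

## 10. Vanishing of $\mathrm{Ext}^1$ between greedy modules

This section proves "if" in Theorem A. Let $\mathcal Z$ be subclosed with $N_{\mathcal Z}(kQ)$ finite dimensional, and write $N(X)=N_{\mathcal Z}(X)$. All $N(X)$ are finite dimensional. If the kernel $I$ of $\Lambda\to N(kQ)$ is to have (P), we need $\mathrm{Ext}^1_\Lambda(N(kQ),N(kQ))=0$. So this is the first goal.

For $X,Y\in\mathcal Z$ put $\mathrm{ext}_a(X,Y)=\dim\mathrm{Ext}^1_{gr}(N(X),N(Y)(-a))$. By (5),
$$\mathrm{ext}_a(X,Y)=\mathrm{ext}_{1-a}(Y,X).\tag{15}$$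

**Step 1: lowering $a$ when $a\ge1$.** The universal property (1) bounds extensions by modules in positive degrees. Let $a\ge1$ and $T=N(Y)(-a)$, which lives in degrees $\ge1$ with all $T_j\in\mathcal Z$. Apply $\mathrm{Hom}_{gr}(-,T)$ to (2). The connecting map
$$\mathrm{Hom}_{gr}(N(X_1)(-1),T)\to\mathrm{Ext}^1_{gr}(X,T)\cong\mathrm{Hom}_{kQ}(X\otimes\Lambda_1,T_1)$$
is surjective. Indeed, a map $X\otimes\Lambda_1\to T_1$ factors through $X_1$. The map $X_1\to T_1=T(1)_0$ extends to $N(X_1)\to T(1)$ by (1). By Step 4 of Section 5, pushing out (2) along the resulting map $N(X_1)(-1)\to T$ gives the extension with the prescribed structure map. Hence $\mathrm{Ext}^1_{gr}(N(X),T)\to\mathrm{Ext}^1_{gr}(N(X_1)(-1),T)$ is injective, that is,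
$$\mathrm{ext}_a(X,Y)\le\mathrm{ext}_{a-1}(X_1,Y)\qquad(a\ge1).\tag{16}$$

**Where plain iteration stops.** The obvious plan is to iterate (16) until $X_j=0$. It stops at $a=0$: there $T_0=Y\ne0$ in general, and $\mathrm{Ext}^1_{gr}(X,T)$ is no longer given by (6), since extensions of $X$ by $T_0$ over $kQ$ enter. For the Kronecker quiver and $\mathcal Z=\mathrm{add}\{S_1,S_2\}$ we have $\mathrm{Ext}^1_{kQ}(S_1,S_2)\ne0$, so nothing seen in degree $0$ makes $\mathrm{ext}_0(S_1,S_2)$ vanish. The higher degrees do it. Here $N(S_1)=S_1$, and $N(S_2)$ is $S_2$ in degree $0$ and $S_1^2$ in degree $1$. Let $G$ be an extension of $S_1$ by $N(S_2)$ with $G_0$ not split. Then $G_0$ is regular of dimension vector $(1,1)$. As $\tau^-S_1=0$, the map $S_2\otimes\Lambda_1\to G_0\otimes\Lambda_1$ is surjective. Composed with the structure map $G_0\otimes\Lambda_1\to G_1=S_1^2$ it is the surjection $S_2\otimes\Lambda_1\to S_1^2$. So $S_1^2$ would be a quotient of $G_0\otimes\Lambda_1\cong\tau^-G_0\cong G_0$, which is impossible. If $G_0$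 does split, the image of $S_1\otimes\Lambda_1=0$ in $G_1$ is zero, and $G$ splits. So $\mathrm{ext}_0(S_1,S_2)=0$.

In general, (15) turns the missing term $\mathrm{ext}_0$ into an $\mathrm{ext}_1$ with the arguments exchanged, to which (16) applies again.

**Step 2: $\mathrm{Ext}^1_\Lambda(N(X),N(Y))=0$ for all $X,Y\in\mathcal Z$.** Alternating (16) and (15),
$$\mathrm{ext}_1(X,Y)\le\mathrm{ext}_0(X_1,Y)=\mathrm{ext}_1(Y,X_1)\le\mathrm{ext}_0(Y_1,X_1)=\mathrm{ext}_1(X_1,Y_1)\le\cdots\le\mathrm{ext}_1(X_j,Y_j)=0$$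
for $j\gg0$, because $X_j=0$ for $j\gg0$. For $a\ge2$, (16) gives $\mathrm{ext}_a(X,Y)\le\mathrm{ext}_1(X_{a-1},Y)=0$. For $a\le0$, (15) gives $\mathrm{ext}_a(X,Y)=\mathrm{ext}_{1-a}(Y,X)=0$. Now use the second part of (5).

**Step 3: the ideal.** We produce $w$. Let $I$ be the kernel of the graded surjection $\Lambda\to N(kQ)$ given by $kQ\to kQ^{\mathcal Z}$ in degree $0$. It is a homogeneous right ideal containing some $\Lambda_{\ge d}$. By (1), every graded map from $\Lambda$ to a graded module $Y$ with $Y_j\in\mathcal Z$ for $j\ge0$ factors through $N(kQ)$, hence kills $I$. We apply this twice.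

* To $\Lambda\xrightarrow{\lambda\cdot}\Lambda(c)\to N(kQ)(c)$ with $\lambda\in\Lambda_c$: it shows $\lambda I\subseteq I$. So $I$ is two-sided.
* To $\Lambda\to N(X)(c)$, $1\mapsto n\in N(X)_c$: it shows $N(X)I=0$ for every $X$.

Put $A=\Lambda/I\cong N(kQ)=N(kQ^{\mathcal Z})$. By Step 2, $\mathrm{Ext}^1_\Lambda(A,A)=0$. As $AI=0$, the map $\mathrm{Hom}(\Lambda,A)\to\mathrm{Hom}(I,A)$ is zero, so $\mathrm{Hom}_\Lambda(I,A)\cong\mathrm{Ext}^1_\Lambda(A,A)=0$. Thus $I$ has (P), and $I=I_w$ for some $w$ by Proposition 7.3.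

**Step 4: $\mathscr C(\Pi/I_w)=\mathcal Z$.** "$\subseteq$": $A_j=N(kQ)_j\in\mathcal Z$ for all $j$. "$\supseteq$": let $X\in\mathcal Z$. Then $N(X)I=0$ by Step 3 and $\mathrm{Ext}^1_\Lambda(A,N(X))=0$ by Step 2, so $N(X)\in\mathcal F_I$ by (12). By Lemma 8.1, $N(X)$ embeds in some $A^r$. Hence $X=N(X)_0$ is isomorphic to a $kQ$-submodule of $(A^r)_{kQ}$. By Step 2 of Section 9, $\mathscr C(\Pi/I_w)$ is subclosed, so $X\in\mathscr C(\Pi/I_w)$. This completes the proof of Theorem A. $\blacksquare$

## 11. The greedy module in the tubes of an affine quiver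

Now let $Q$ be affine. We prove Theorem B by deciding when $N_{\mathcal Z}(kQ)$ is finite dimensional. We use standard facts (Ringel, LNM 1099).

* Every indecomposable is preprojective, regular or preinjective. There are no nonzero maps from preinjective to regular modules, nor between different tubes.
* Regular modules form an exact abelian subcategory of $\mathrm{mod}\,kQ$. In a tube of rank $p$ every indecomposable is uniserial in this subcategory, and the $p$ quasi-simples are permuted cyclically by $\tau$. On regular modules $\tau$ is an autoequivalence, so $\tau(X[m])=(\tau X)[m]$.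
* $\tau^{-b}$ kills a given preinjective module for $b\gg0$.

**Only if.** Let $\mathcal Z=\mathscr C(\Pi/I_w)$. It has finitely many indecomposables since $\Pi/I_w$ is finite dimensional, and it is subclosed by Theorem A. Suppose every ray of some tube meets $\mathcal Z$. If $X[m]\in\mathcal Z$, then $X\subseteq X[m]$ is in $\mathcal Z$, so all quasi-simples of the tube lie in $\mathcal Z$. Let $X$ be one of them. By (3), $X\otimes\Lambda_1\cong\tau^-X\in\mathcal Z$, so $X_1\cong\tau^-X$, and inductively $X_j\cong\tau^{-j}X\ne0$ for all $j$. So $N_{\mathcal Z}(X)$ is infinite dimensional, hence so is $N_{\mathcal Z}(kQ)$ by Section 1. This contradicts Theorem A.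

**If.** Let $\mathcal Z$ satisfy the three conditions, and put $X_0=kQ^{\mathcal Z}$, $X_{j+1}=(X_j\otimes\Lambda_1)^{\mathcal Z}\in\mathcal Z$. By Theorem A it suffices that $X_j=0$ for some $j$. As $-\otimes\Lambda_1$ is right exact and acts as $\tau^-$ on objects, $X_{j+b}$ is a quotient of $\tau^{-b}X_j$. We remove the preprojective, the regular and the preinjective summands in this order.

**Step 1: preprojective summands disappear.** Let $P=\tau^{-a}P_i\in\mathcal Z$ and $j>a$. We claim $\mathrm{Hom}(\tau^{-j}M,P)=0$ for every indecomposable $M$. Let $\tau^{-j}M\ne0$ and $U=\tau^{-(j-a)}M$. The modules $\tau^{-s}U$ and $\tau^{-s}P_i$ with $0\le s<a$ are indecomposable and not injective: for the first because $\tau^{-(s+1)}U\ne0$, for the second because $Q$ is not Dynkin. Since $kQ$ is hereditary, $\tau^-$ is fully faithful on modules without injective summands, so $\mathrm{Hom}(\tau^{-j}M,P)\cong\mathrm{Hom}(U,P_i)$. Here $U$ is indecomposable and not projective, since $j-a\ge1$. The image of a nonzero map $U\to P_i$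 would be projective and split off $U$, which is impossible.

As $X_j$ is a quotient of $\tau^{-j}X_0$, $P$ is not a summand of $X_j$ for $j>a$. Since $\mathcal Z$ contains only finitely many preprojective indecomposables, there is $j_0$ such that for $j\ge j_0$ we have $X_j=G_j\oplus H_j$ with $G_j$ regular and $H_j$ preinjective.

**Step 2: comparing consecutive regular parts.** Let $j\ge j_0$. As $\tau^-H_j$ is preinjective or zero, it has no nonzero maps to regular modules. So the surjection $X_j\otimes\Lambda_1\cong\tau^-G_j\oplus\tau^-H_j\to X_{j+1}\to G_{j+1}$ restricts to a surjection $\tau^-G_j\to G_{j+1}$, and this holds tube by tube. Fix a tube of rank $p$ and let $\ell_j$ be the maximal quasi-length of a summand of $G_j$ in it ($0$ if there is none).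

Let $U$ be an indecomposable summand of $G_{j+1}$ in this tube. The images in $U$ of the indecomposable summands of $\tau^-G_j$ are regular submodules of the uniserial object $U$, so they form a chain. Their sum is $U$, so some summand $\tau^-V$ of $\tau^-G_j$ maps onto $U$. Hence the quasi-length of $V$ is at least that of $U$, and in particular $\ell_{j+1}\le\ell_j$. If moreover $U$ has quasi-length $\ell_{j+1}=\ell_j$, then $V$ has the same quasi-length. So the regular kernel of $\tau^-V\to U$ is zero, $\tau^-V\cong U$, and $\tau U\cong V$ is a summand of $G_j$.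

**Step 3: regular summands disappear.** This is the only place where the condition on rays is used. Suppose $\ell_j=\ell_{j+1}=\cdots=\ell_{j+p}=\ell>0$, and let $U=Y[\ell]$ be a summand of $G_{j+p}$. By Step 2, applied repeatedly, $\tau^sU$ is a summand of $G_{j+p-s}$ for $0\le s\le p$. So $U,\tau U,\dots,\tau^{p-1}U\in\mathcal Z$. Their quasi-socles $Y,\tau Y,\dots,\tau^{p-1}Y$ are all the quasi-simples of the tube, so every ray of the tube meets $\mathcal Z$, a contradiction. Hence the non-increasing sequence $\ell_j$ reaches $0$. Only finitely many tubes meet $\mathcal Z$, so there is $j_1\ge j_0$ with $G_j=0$ for $j\ge j_1$.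

**Step 4: preinjective summands disappear.** $X_{j_1}$ is preinjective, and $X_{j_1+b}$ is a quotient of $\tau^{-b}X_{j_1}=0$ for $b\gg0$.

So $N_{\mathcal Z}(kQ)$ is finite dimensional, and $\mathcal Z=\mathscr C(\Pi/I_w)$ for some $w$ by Theorem A. This proves Theorem B, and the statement in question is true. $\blacksquare$

## 12. Recovering $w$ from $\mathcal Z$

This complement is not needed for Theorems A and B.

**Proposition 12.1.** For connected acyclic non-Dynkin $Q$, $w\mapsto\mathscr C(\Pi/I_w)$ is a bijection from $W$ onto the subclosed $\mathcal Z$ with $N_{\mathcal Z}(kQ)$ finite dimensional. For affine $Q$ it is a bijection from $W$ onto the subcategories satisfying the three conditions of Theorem B.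

*Proof.* By Theorems A and B only injectivity is left.

**Step 1: $\mathcal Z$ determines $I_w$.** Let $\mathcal Z=\mathscr C(\Pi/I_w)$, $I=I_w$ and $A=\Lambda/I$. By Section 9, $N_{\mathcal Z}(kQ)\cong N'(kQ^{\mathcal Z})\in\mathcal F_I$ is killed by $I$. So the canonical surjection $\Lambda\to N_{\mathcal Z}(kQ)$ factors through $A$. Conversely, by (1) for $Y=A$, the surjection $\Lambda\to A$ factors through $N_{\mathcal Z}(kQ)$. Hence $I_w=\ker(\Lambda\to N_{\mathcal Z}(kQ))$, which depends only on $\mathcal Z$.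

**Step 2: $I_w$ determines $w$.** The matrix $g(I)$ of Lemma 7.4 is determined by $I$, and $W$ acts faithfully on $\mathbb Z^n$. So it suffices that $g(I_w)=w$. Use induction on $\ell(w)$, with $w=w's_i$ and $\ell(w)>\ell(w')$. If $(I_{w'}:I_i)=I_{w'}$, Lemma 7.4 gives $g(I_w)=g(I_{w'})s_i=w's_i$. Otherwise put $I''=(I_{w'}:I_i)$. By Lemmas 7.1 and 7.4, $w'=g(I_{w'})=g(I'')s_i$ and $(g(I'')\alpha_i)_j\ge0$ for all $j$. But $g(I'')\alpha_i=w's_i\alpha_i=-w'\alpha_i$ is a negative root because $\ell(w's_i)>\ell(w')$, a contradiction. $\square$
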